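\title{A typical contraction in the strong-star topology has no roots}

\begin{abstract}
Let $H$ be an infinite-dimensional separable complex Hilbert space, and give the set of contractions on $H$ the strong-star topology. We show that the contractions that have an $n$-th root for some $n\ge2$ form a meager set. In particular a typical contraction, in the sense of Baire category, is not the time-one operator of a strongly continuous semigroup, although the contractions that are form a dense set. The obstruction is the commutant: for a typical contraction $A$ the map $\varphi\mapsto\varphi(A)$ is an isometric isomorphism of $H^\infty(\mathbb D)$ onto the algebra of operators that commute with $A$.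
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $H$ is an infinite-dimensional separable complex Hilbert space, $B(H)$ is the algebra of bounded linear operators on $H$, and $C(H)=\{A\in B(H):\|A\|\le1\}$ is the set of contractions. The \emph{strong-star} ($s^\star$) topology on $C(H)$ is generated by the seminorms $A\mapsto\|Ax\|$ and $A\mapsto\|A^*x\|$ with $x\in H$. With it $C(H)$ is a Polish space. In particular the topology is described by sequences, and $A_n\to A$ means that $A_nx\to Ax$ and $A_n^*x\to A^*x$ in norm for every $x$. A basic neighborhood of $A$ controls $A$ and $A^*$ on finitely many vectors and says nothing about the rest of the space.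

A subset of $C(H)$ is \emph{meager}, or of first category, if it is a countable union of nowhere dense sets, and \emph{co-meager} if its complement is meager. Dense open sets are co-meager, and so are countable intersections of co-meager sets. By the Baire category theorem the nonempty Polish space $C(H)$ is not meager in itself, so no set is both meager and co-meager. A property of contractions is \emph{$s^\star$-typical} if the set of contractions that have it is co-meager.

A \emph{strongly continuous semigroup}, or $C_0$-semigroup, is a family $(T(t))_{t\ge0}$ in $B(H)$ with $T(0)=I$ and $T(s+t)=T(s)T(t)$ such that $t\mapsto T(t)x$ is continuous for every $x\in H$. A contraction $A$ is \emph{embeddable} if $A=T(1)$ for some $C_0$-semigroup. The operators $T(t)$ need not be contractions. Embeddability means that the discrete evolution $I,A,A^2,\dots$ is a continuous evolution sampled at integer times. We answer the following question, which comes from the paper of Eisner and Matrai \cite{EM}.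

\medskip
\noindent\emph{Is an $s^\star$-typical contraction embeddable into a strongly continuous semigroup?}
\medskip

The simplest cases suggest that the answer is yes. On a finite-dimensional space the invertible contractions form a dense open set, and an invertible matrix has a logarithm $L$, so $T(t)=e^{tL}$ embeds it. On $H$, a unitary operator is $e^{iK}$ with $K$ bounded and self-adjoint, by the spectral theorem, and $T(t)=e^{itK}$ embeds it. Infinite dimension even removes the need for invertibility: we show in Proposition~\ref{prop:dense} that any matrix of norm at most $1$, repeated infinitely often along the diagonal, is embeddable, and that the embeddable contractions are therefore dense in $C(H)$.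

There is also an obstruction. If $A=T(1)$, then $A=T(1/n)^n$, so $A$ has roots of every order. A root of $A$ lies in the \emph{commutant}
\[
\{A\}'=\{B\in B(H):AB=BA\},
\]
and a small commutant may contain no root. The model is the shift $S$, multiplication by $z$ on the Hardy space $H^2$ of the unit disk $\mathbb D$. Its commutant consists of the multiplications by functions $\varphi$ in $H^\infty=H^\infty(\mathbb D)$, the algebra of bounded holomorphic functions on $\mathbb D$ with the norm $\|\varphi\|_\infty=\sup_{\mathbb D}|\varphi|$ (Lemma~\ref{lem:shift}). An $n$-th root of $S$ would give $\varphi^n=z$. Then $\varphi(0)=0$, so $\varphi=zg$ with $g$ holomorphic, and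
\begin{equation}\label{eq:model}
z=z^ng^n,\qquad\text{hence}\qquad 1=z^{n-1}g^n,
\end{equation}
which is false at $z=0$ when $n\ge2$. Contractions similar to $S$ have no roots either, and they too are dense (Lemmas~\ref{lem:corner} and~\ref{lem:coupling}). So density does not decide the question. Category decides it in favor of the shift.

\begin{theorem}\label{thm:roots}
The set of $A\in C(H)$ for which there are $n\ge2$ and $B\in B(H)$ with $B^n=A$ is meager in $(C(H),s^\star)$. Consequently the set of embeddable contractions is meager, and it is not co-meager.
\end{theorem}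

The second result describes the commutant itself. It uses the Sz.-Nagy--Foia\c{s} functional calculus $\varphi\mapsto\varphi(A)$, which is recalled in Section~\ref{sec:commutant} and is defined whenever $A^n\to0$ strongly.

\begin{theorem}\label{thm:commutant}
For an $s^\star$-typical contraction $A$, we have $A^n\to0$ and $A^{*n}\to0$ strongly, and $\varphi\mapsto\varphi(A)$ is an isometric algebra isomorphism of $H^\infty(\mathbb D)$ onto $\{A\}'$.
\end{theorem}

Both theorems rest on one property: every operator of norm at most $1$ that commutes with $A$ is a weak limit of operators $p(A)$ with $p$ a polynomial bounded by $1$ on $\mathbb D$. Section~\ref{sec:shift} shows that it holds on a dense set, Section~\ref{sec:typical} that it is typical, and Section~\ref{sec:roots} repeats the computation \eqref{eq:model} with $A$ in place of $z$. The proof of Theorem~\ref{thm:roots} does not use the functional calculus. Section~\ref{sec:commutant} proves Theorem~\ref{thm:commutant} and draws consequences from it.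

\subsection*{Standard facts}
A sequence $B_k$ converges to $B$ in the \emph{weak operator topology} (WOT) if $\langle B_kx,y\rangle\to\langle Bx,y\rangle$ for all $x,y\in H$. We use the following.
\begin{itemize}
\item[(F1)] Closed balls of $B(H)$ are WOT-compact and WOT-metrizable, so a bounded sequence has a WOT-convergent subsequence. For a bounded sequence it suffices to test WOT convergence on $x,y$ in a dense set.
\item[(F2)] For fixed $X,Y$ the map $B\mapsto XBY$ is WOT-continuous. In particular $\{A\}'$ is WOT-closed.
\item[(F3)] If $A_n,A\in C(H)$ and $A_n\to A$ strongly, then $p(A_n)\to p(A)$ strongly for every polynomial $p$. This follows by induction from $A_n^jx-A^jx=A_n(A_n^{j-1}x-A^{j-1}x)+(A_n-A)A^{j-1}x$.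
\item[(F4)] Von Neumann's inequality: $\|p(A)\|\le\|p\|_\infty$ for $A\in C(H)$ and every polynomial $p$.
\end{itemize}

\section{Finite corners, and density of the embeddable contractions}\label{sec:corner}

Every density statement in this paper is proved in the same way. An open set prescribes an operator approximately on a finite-dimensional subspace $F$, and we are free to choose it on $F^\perp$, which is infinite-dimensional. The next lemma makes this precise and puts the prescribed matrix in general position.

\begin{lemma}\label{lem:corner}
Let $V\subset C(H)$ be nonempty and $s^\star$-open. There are a finite-dimensional subspace $F\ne\{0\}$ of $H$, an operator $A_0\in B(F)$ with $\|A_0\|<1$ and with $\dim F$ distinct nonzero eigenvalues, and $\delta>0$, such that every $A'\in C(H)$ with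
\begin{equation}\label{eq:corner}
\|A'x-A_0x\|\le\delta\|x\|\quad\text{and}\quad\|A'^*x-A_0^*x\|\le\delta\|x\|\qquad(x\in F)
\end{equation}
belongs to $V$.
\end{lemma}

\begin{proof}
Pick $A\in V$. There are nonzero vectors $v_1,\dots,v_N$ with $\|v_i\|\le1$ and $\tau>0$ such that $V$ contains every $A'\in C(H)$ with $\|(A'-A)v_i\|<\tau$ and $\|(A'-A)^*v_i\|<\tau$ for all $i$. Let $F$ be the span of the vectors $v_i$, $Av_i$, $A^*v_i$, and let $P$ be the orthogonal projection onto $F$. The compression $A_F=PA|_F$ is a contraction on $F$ with adjoint $PA^*|_F$. By the choice of $F$ we have $A_Fv_i=Av_i$ and $A_F^*v_i=A^*v_i$.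

Choose $r<1$ with $1-r<\tau/4$. Write $rA_F$ as a triangular matrix in an orthonormal basis of $F$, and move each diagonal entry by less than $\min(\tau/4,1-r)$ so that the entries become distinct and nonzero. The resulting operator $A_0$ has $\dim F$ distinct nonzero eigenvalues, $\|A_0\|<1$, and $\|A_0-A_F\|<\tau/2$, hence also $\|A_0^*-A_F^*\|<\tau/2$. Put $\delta=\tau/4$. If $A'$ satisfies \eqref{eq:corner}, then $\|A'v_i-Av_i\|\le\|A'v_i-A_0v_i\|+\|A_0v_i-A_Fv_i\|<\tau$, and the same estimate with adjoints gives $\|A'^*v_i-A^*v_i\|<\tau$. So $A'\in V$.
\end{proof}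

We call $(F,A_0,\delta)$ a \emph{corner} of $V$. For every contraction $R$ on $F^\perp$ the operator $A_0\oplus R$ satisfies \eqref{eq:corner} with no error and so lies in $V$.

\begin{proposition}\label{prop:dense}
The contractions of the form $T(1)$, with $(T(t))_{t\ge0}$ a $C_0$-semigroup of contractions on $H$, are $s^\star$-dense in $C(H)$.
\end{proposition}

\begin{proof}
Let $A_0$ be a contraction on a finite-dimensional space $F\neq\{0\}$, and let $K=L^2([0,1),F)$. We rotate functions along $[0,1)$ and apply $A_0$ each time a value leaves at $1$ and reenters at $0$. For $f\in K$ define $\tilde f$ on $(-\infty,1)$ by $\tilde f(s)=A_0^{-\lfloor s\rfloor}f(s-\lfloor s\rfloor)$. This is the unique extension of $f$ with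
\begin{equation}\label{eq:ext}
\tilde f(s-1)=A_0\tilde f(s)\qquad(s<1).
\end{equation}
Put $(T(t)f)(s)=\tilde f(s-t)$ for $s\in[0,1)$ and $t\ge0$.

The function $s\mapsto\tilde f(s-t)$ on $(-\infty,1)$ satisfies \eqref{eq:ext} and extends $T(t)f$, so it is the extension of $T(t)f$. Hence $(T(u)T(t)f)(s)=\tilde f(s-u-t)$, which is the semigroup law. Since $\|\tilde f(s)\|\le\|f(s-\lfloor s\rfloor)\|$ and the right side is $1$-periodic in $s$, each $T(t)$ is a contraction. Let $f$ be continuous with compact support in $(0,1)$, extended by zero to the line. For small $t$ we have $\tilde f=0$ on $[-t,0)$, so $T(t)f$ is the translate $f(\,\cdot-t)$, which tends to $f$ uniformly as $t\to0$. Such $f$ are dense in $K$, so $T(t)\to I$ strongly as $t\to0$, and $\|T(t)f-T(u)f\|\le\|T(|t-u|)f-f\|$ gives continuity at every time. Finally $(T(1)f)(s)=A_0f(s)$ by \eqref{eq:ext}, and so $(T(1)^*f)(s)=A_0^*f(s)$.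

Now let $(F,A_0,\delta)$ be a corner of a nonempty open set $V$. The constant functions in $K$ form a copy of $F$ whose orthogonal complement is infinite-dimensional and separable, as is $F^\perp$ in $H$. So there is a unitary $U\colon K\to H$ that sends the constant function $x$ to $x$ for every $x\in F$. The operators $UT(t)U^*$ form a $C_0$-semigroup of contractions on $H$, and $A'=UT(1)U^*$ satisfies $A'x=A_0x$ and $A'^*x=A_0^*x$ for $x\in F$. Thus $A'\in V$.
\end{proof}

The operator $T(1)$ in the proof is $A_0\otimes I_{L^2[0,1)}$, the direct sum of infinitely many copies of $A_0$. The case $A_0=0$ shows that the zero operator is embeddable.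

\begin{remark}\label{rem:naive}
Proposition~\ref{prop:dense} rules out the most direct approach to Theorem~\ref{thm:roots}. The set in the theorem is the union of the sets $R_{n,M}$ of contractions $A=B^n$ with $\|B\|\le M$, for integers $n\ge2$ and $M\ge1$, and one would like these to be closed and nowhere dense. But $T(1)=T(1/n)^n$ shows that each $R_{n,M}$ is dense. The reason is that bounded sets are compact only in the WOT, where the equation $B^n=A$ does not pass to limits: on $L^2[0,1]$ the multiplications by $\operatorname{sign}\sin(2^k\pi s)$ have square $I$ and tend to $0$ in the WOT (test on dyadic step functions). The equation $AB=BA$ is linear in $B$ and does pass to limits. This is why we work with the whole commutant.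
\end{remark}

\section{Contractions similar to the shift}\label{sec:shift}

Let $\mathcal P$ be the set of polynomials $p$ with $\|p\|_\infty\le1$.

\begin{definition}\label{def:P}
A contraction $A$ has \emph{property $(\mathrm P)$} if every $B\in\{A\}'$ with $\|B\|\le1$ is the WOT-limit of a sequence $p_k(A)$ with $p_k\in\mathcal P$.
\end{definition}

The bound on the polynomials, not only on the operators $p_k(A)$, is the point of the definition. It will let us divide $p_k-p_k(0)$ by $z$ in Section~\ref{sec:roots} and extract a holomorphic limit of $p_k$ in Section~\ref{sec:commutant}.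

\subsection*{The Hardy space}
Let $m$ be normalized arc length on the unit circle $\mathbb T$. The space $H^2$ consists of the holomorphic functions $h=\sum_{j\ge0}a_jz^j$ on $\mathbb D$ with
\[
\|h\|^2=\sum_j|a_j|^2=\lim_{r\to1}\int_{\mathbb T}|h(r\zeta)|^2\,dm(\zeta)<\infty .
\]
The monomials $z^j$ form an orthonormal basis. For $\varphi\in H^\infty$ the multiplication operator $M_\varphi h=\varphi h$ satisfies $\|M_\varphi\|\le\|\varphi\|_\infty$, and $S=M_z$ is an isometry whose range is orthogonal to the constant $1$. We need three more facts.
\begin{itemize}
\item[(H1)] For $\lambda\in\mathbb D$ the function $k_\lambda=(1-\bar\lambda z)^{-1}$ satisfies $\langle h,k_\lambda\rangle=h(\lambda)$. The $k_\lambda$ span a dense subspace, since a function orthogonal to all of them vanishes. So a bounded sequence in $H^2$ that converges pointwise on $\mathbb D$ to $h\in H^2$ converges weakly to $h$.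
\item[(H2)] If $g\in H^2$ and $g(\lambda)=0$ with $\lambda\in\mathbb D$, then $g/(z-\lambda)\in H^2$, because $|z-\lambda|\ge(1-|\lambda|)/2$ for $|z|\ge(1+|\lambda|)/2$. The same bound and the maximum principle give the same statement for $H^\infty$.
\item[(H3)] The \emph{Fej\'er means} of $\varphi=\sum_ja_jz^j\in H^\infty$ are the polynomials $p_k=\sum_{j=0}^k(1-\frac j{k+1})a_jz^j$. They are the Ces\`aro means of the Taylor partial sums, so $p_k\to\varphi$ pointwise on $\mathbb D$. Also $p_k(z)=\int_{\mathbb T}\varphi(z\bar\zeta)K_k(\zeta)\,dm(\zeta)$, where the Fej\'er kernel $K_k$ is nonnegative with integral $1$, so $\|p_k\|_\infty\le\|\varphi\|_\infty$.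
\end{itemize}

\begin{lemma}\label{lem:shift}
Every $T\in\{S\}'$ equals $M_\varphi$ for some $\varphi\in H^\infty$, and $T^*k_\lambda=\overline{\varphi(\lambda)}\,k_\lambda$ for all $\lambda\in\mathbb D$.
\end{lemma}

\begin{proof}
Put $\varphi=T1\in H^2$. Then $Tz^j=TS^j1=S^jT1=z^j\varphi$, so $Tp=\varphi p$ for polynomials $p$. If polynomials $p_k$ tend to $h$ in $H^2$, then $Tp_k\to Th$ in $H^2$, and both sequences converge pointwise by (H1). Hence $(Th)(\lambda)=\varphi(\lambda)h(\lambda)$ for all $h$ and $\lambda$. This reads $\langle h,T^*k_\lambda\rangle=\langle h,\overline{\varphi(\lambda)}k_\lambda\rangle$, which is the eigenvalue relation, and the relation gives $|\varphi(\lambda)|\le\|T^*\|$.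
\end{proof}

A similarity distorts norms, so one might expect $(\mathrm P)$ to survive it only with a constant that depends on the similarity. No constant appears, because the bound on $\varphi$ comes from eigenvalues, which a similarity preserves.

\begin{lemma}\label{lem:similar}
Let $A\in C(H)$ and let $W\colon H\to H^2$ be a bounded bijection with $WA=SW$. Then $A$ has property $(\mathrm P)$.
\end{lemma}

\begin{proof}
The inverse $W^{-1}$ is bounded by the open mapping theorem. Let $B\in\{A\}'$ with $\|B\|\le1$. Then $T=WBW^{-1}$ commutes with $S=WAW^{-1}$, so $T=M_\varphi$ by Lemma~\ref{lem:shift}. From $WB=TW$ we get $B^*W^*k_\lambda=W^*T^*k_\lambda=\overline{\varphi(\lambda)}\,W^*k_\lambda$, and $W^*k_\lambda\ne0$ because $W^*$ is invertible. Hence $|\varphi(\lambda)|\le\|B^*\|\le1$ on $\mathbb D$.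

The Fej\'er means $p_k$ of $\varphi$ lie in $\mathcal P$ by (H3). For $h\in H^2$ the sequence $p_kh$ is bounded in $H^2$ and converges pointwise to $\varphi h$, so $M_{p_k}\to M_\varphi$ in the WOT by (H1). By (F2), $p_k(A)=W^{-1}M_{p_k}W\to W^{-1}M_\varphi W=B$ in the WOT.
\end{proof}

It remains to find a contraction similar to $S$ with a prescribed corner. The first candidate, $A_0\oplus S$ on $F\oplus H^2$, fails $(\mathrm P)$. It commutes with the projection $I_F\oplus0$. If $p_k(A_0)\oplus M_{p_k}\to I_F\oplus0$ in the WOT, then $p_k(\lambda)=\langle M_{p_k}1,k_\lambda\rangle\to0$ for every $\lambda\in\mathbb D$, while $p_k(\lambda)\to1$ at each eigenvalue $\lambda$ of $A_0$. The two summands must be tied together, and an arbitrarily small coupling is enough.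

\begin{example}\label{ex:one}
Let $F=\mathbb C$ and $A_0=\lambda$ with $|\lambda|<1$. For $0<\varepsilon\le\sqrt{1-|\lambda|^2}$ define, on $\mathbb C\oplus H^2$,
\[
A_1(c\oplus h)=\lambda c\oplus(\varepsilon c+zh),\qquad W(c\oplus h)=\varepsilon c+(z-\lambda)h .
\]
Then $\|A_1(c\oplus h)\|^2=(|\lambda|^2+\varepsilon^2)|c|^2+\|h\|^2$, so $A_1$ is a contraction, and
\[
WA_1(c\oplus h)=\varepsilon\lambda c+(z-\lambda)(\varepsilon c+zh)=z\bigl(\varepsilon c+(z-\lambda)h\bigr)=SW(c\oplus h).
\]
By (H2), $W$ is a bijection onto $H^2$ with inverse $g\mapsto\varepsilon^{-1}g(\lambda)\oplus\frac{g-g(\lambda)}{z-\lambda}$. So $A_1$ is similar to $S$, and its commutant consists of the operators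
\[
W^{-1}M_\varphi W\colon\quad c\oplus h\ \longmapsto\ \varphi(\lambda)c\,\oplus\Bigl(\varepsilon c\,\frac{\varphi-\varphi(\lambda)}{z-\lambda}+\varphi h\Bigr).
\]
For $\varepsilon=0$ the operators $\gamma\oplus M_\varphi$ commute with $\lambda\oplus S$ for every scalar $\gamma$. For $\varepsilon>0$ the scalar is forced to be $\varphi(\lambda)$. Note that $\|W^{-1}\|\ge\|W^{-1}1\|=1/\varepsilon$, so the similarity degenerates as $\varepsilon\to0$. By Lemma~\ref{lem:similar} this costs nothing.
\end{example}

Dividing by $z-\lambda$ shows how to read the example: $c\oplus h$ stands for the meromorphic function $\frac{\varepsilon c}{z-\lambda}+h$, and $A_1$ is multiplication by $z$. In general each eigenvector of $A_0$ will stand for a simple pole at its eigenvalue.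

\begin{lemma}\label{lem:coupling}
Let $F\ne\{0\}$ be a subspace of $H$ of finite dimension $d$, let $A_0\in B(F)$ have $d$ distinct eigenvalues and $\|A_0\|<1$, and let $0<\varepsilon\le\sqrt{1-\|A_0\|^2}$. There is $A_1\in C(H)$ with $\|A_1x-A_0x\|\le\varepsilon\|x\|$ and $A_1^*x=A_0^*x$ for $x\in F$, and with $WA_1=SW$ for a bounded bijection $W\colon H\to H^2$.
\end{lemma}

\begin{proof}
Identify $F^\perp$ with $H^2$ by a unitary, so that $H=F\oplus H^2$. Let $x_1,\dots,x_d$ be a basis of $F$ with $A_0x_j=\lambda_jx_j$, so $|\lambda_j|<1$, and let $f_1,\dots,f_d$ be the dual basis of linear functionals, $f_i(x_j)=\delta_{ij}$. Put $\ell=c(f_1+\dots+f_d)$ with $c>0$ chosen so that $\|\ell\|=1$. Then $\ell(x_j)=c$ for every $j$. Define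
\[
A_1(x\oplus h)=A_0x\oplus\bigl(\varepsilon\ell(x)+zh\bigr).
\]
Since the constants are orthogonal to $zH^2$,
\[
\|A_1(x\oplus h)\|^2=\|A_0x\|^2+\varepsilon^2|\ell(x)|^2+\|h\|^2\le(\|A_0\|^2+\varepsilon^2)\|x\|^2+\|h\|^2,
\]
so $A_1\in C(H)$. For $x\in F$ we have $\|A_1x-A_0x\|=\varepsilon|\ell(x)|\le\varepsilon\|x\|$, and $\langle A_1(y\oplus h),x\rangle=\langle A_0y,x\rangle=\langle y\oplus h,A_0^*x\rangle$ gives $A_1^*x=A_0^*x$.

Let $q=\prod_j(z-\lambda_j)$ and $q_j=q/(z-\lambda_j)$, and define the bounded operator
\[
W(x\oplus h)=\varepsilon c\sum_{j=1}^df_j(x)\,q_j+qh .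
\]
On $H^2$ we have $WA_1(0\oplus h)=qzh=SW(0\oplus h)$. On the basis of $F$,
\[
WA_1(x_j\oplus0)=W(\lambda_jx_j\oplus\varepsilon c)=\varepsilon c\,(\lambda_jq_j+q)=\varepsilon c\,zq_j=SW(x_j\oplus0).
\]
Thus $WA_1=SW$. Since the $\lambda_j$ are distinct, $q_j(\lambda_j)\ne0$ and $q_j(\lambda_i)=0$ for $i\ne j$. Evaluating at $\lambda_j$ gives $W(x\oplus h)(\lambda_j)=\varepsilon c\,f_j(x)q_j(\lambda_j)$. If $W(x\oplus h)=0$, then all $f_j(x)$ vanish, so $x=0$, and then $qh=0$ and $h=0$. Given $g\in H^2$, take $x\in F$ with $f_j(x)=g(\lambda_j)/(\varepsilon c\,q_j(\lambda_j))$. Then $g-W(x\oplus0)$ vanishes at $\lambda_1,\dots,\lambda_d$, and $d$ applications of (H2) write it as $qh$ with $h\in H^2$. So $W$ is bijective.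
\end{proof}

The strict inequality $\|A_0\|<1$ leaves room for the coupling and places the $\lambda_j$ inside the disk. Distinct eigenvalues are what allow a coupling of rank one: if $A_0$ had an eigenspace of dimension two, it would contain a nonzero $x$ with $\ell(x)=0$, and $x\oplus0$ would be an eigenvector of $A_1$, whereas $S$ has no eigenvector.

\section{Typical properties}\label{sec:typical}

Property $(\mathrm P)$ quantifies over all $B$ in the unit ball of the commutant, a set that moves with $A$. To see that it is a countable intersection of open conditions, we ask for approximation of finitely many matrix entries up to a fixed error and handle the quantifier over $B$ by WOT compactness. Fix a dense sequence $(y_i)$ in $H$.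

\begin{proposition}\label{prop:P}
Property $(\mathrm P)$ is $s^\star$-typical.
\end{proposition}

\begin{proof}
Let $U_k$ be the set of $A\in C(H)$ such that for every $B\in\{A\}'$ with $\|B\|\le1$ there is $p\in\mathcal P$ with
\begin{equation}\label{eq:Uk}
|\langle(B-p(A))y_i,y_j\rangle|<1/k\qquad(i,j\le k).
\end{equation}

\emph{$U_k$ is open.} Suppose that $A_n\to A$ in $s^\star$ with $A\in U_k$ and $A_n\notin U_k$. Choose $B_n\in\{A_n\}'$ with $\|B_n\|\le1$ such that \eqref{eq:Uk} fails for the pair $A_n,B_n$ and every $p\in\mathcal P$. By (F1) we may assume that $B_n\to B$ in the WOT with $\|B\|\le1$. For $x,y\in H$,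
\begin{align*}
\langle B_nA_nx,y\rangle&=\langle B_n(A_nx-Ax),y\rangle+\langle B_nAx,y\rangle\ \to\ \langle BAx,y\rangle,\\
\langle A_nB_nx,y\rangle&=\langle B_nx,A_n^*y-A^*y\rangle+\langle B_nx,A^*y\rangle\ \to\ \langle Bx,A^*y\rangle=\langle ABx,y\rangle,
\end{align*}
because $A_nx\to Ax$ and $A_n^*y\to A^*y$ in norm. The left sides are equal, so $B\in\{A\}'$. As $A\in U_k$, some $p\in\mathcal P$ satisfies \eqref{eq:Uk} for $A,B$. By (F3), $p(A_n)\to p(A)$ strongly, so $B_n-p(A_n)\to B-p(A)$ in the WOT. The finitely many strict inequalities \eqref{eq:Uk} then hold for $A_n,B_n$ and this $p$ when $n$ is large, a contradiction.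

\emph{$U_k$ is dense.} Let $(F,A_0,\delta)$ be a corner of a nonempty open set $V$, and take $A_1$ from Lemma~\ref{lem:coupling} with $\varepsilon\le\delta$. Then $A_1\in V$. By Lemma~\ref{lem:similar}, $A_1$ has $(\mathrm P)$, so $A_1\in U_k$.

Let $A\in\bigcap_kU_k$ and $B\in\{A\}'$ with $\|B\|\le1$. For each $k$ choose $p_k\in\mathcal P$ as in \eqref{eq:Uk}. Then $\langle p_k(A)y_i,y_j\rangle\to\langle By_i,y_j\rangle$ for all $i,j$, and $\|p_k(A)\|\le1$ by (F4). So $p_k(A)\to B$ in the WOT by (F1), and $A$ has $(\mathrm P)$.
\end{proof}

\begin{remark}\label{rem:star}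
The limit of $\langle A_nB_nx,y\rangle$ is the step that needs norm convergence of the adjoints, and it fails under strong convergence alone. On $H^2$ let $U_n$ be the unitary that permutes $1\mapsto z\mapsto\dots\mapsto z^n\mapsto1$ cyclically and fixes $z^j$ for $j>n$. Then $U_n\to S$ strongly, $U_n^*$ commutes with $U_n$, and $U_n^*\to S^*$ in the WOT, but $S^*S1=1$ and $SS^*1=0$.
\end{remark}

The computation \eqref{eq:model} used two properties of the function $z$: it can be canceled, and it is not invertible. Parts (a) and (b) of the next lemma supply these for a typical operator. A number $\lambda$ is an \emph{approximate eigenvalue} of $A$ if there are unit vectors $u_j$ with $(A-\lambda)u_j\to0$. Such a $\lambda$ lies in the spectrum $\sigma(A)$, and $|\lambda|\le\|A\|$.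

\begin{lemma}\label{lem:abc}
The following properties of $A\in C(H)$ are $s^\star$-typical.
\begin{itemize}
\item[(a)] $A$ has dense range.
\item[(b)] Every $\lambda\in\mathbb D$ is an approximate eigenvalue of $A$. In particular $A$ is not invertible.
\item[(c)] $A^n\to0$ and $A^{*n}\to0$ strongly.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) and (b), $(F,A_0,\delta)$ is a corner of an arbitrary nonempty open set $V$.

(a) The set of $A$ with $\|Ay-y_i\|<1/k$ for some $y\in H$ is a union over $y$ of open sets. It meets $V$, since it contains $A_0\oplus I_{F^\perp}$, which is invertible because the eigenvalues of $A_0$ are nonzero. An operator in the intersection over $i$ and $k$ has every $y_i$ in the closure of its range.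

(b) Put $\mu_A(\lambda)=\inf_{\|u\|=1}\|(A-\lambda)u\|$. For $\lambda\in\mathbb D$ the set $\{A:\mu_A(\lambda)<1/k\}$ is a union over unit vectors $u$ of open sets, and it contains $A_0\oplus\lambda I_{F^\perp}\in V$. Intersect over $k$ and over $\lambda$ in a countable dense subset of $\mathbb D$. For $A$ in the intersection, $\mu_A$ vanishes on a dense subset of $\mathbb D$, and $|\mu_A(\lambda)-\mu_A(\lambda')|\le|\lambda-\lambda'|$, so $\mu_A=0$ on $\mathbb D$.

(c) The set of $A$ with $\|A^ny_i\|<1/k$ for some $n$ is open by (F3). It contains every operator of norm less than $1$, and these are dense since $rA\to A$ in norm as $r\to1$. For $A$ in the intersection over $i$ and $k$, the nonincreasing sequence $\|A^ny_i\|$ has infimum $0$, so $A^ny_i\to0$ for every $i$. As $\|A^n\|\le1$, we get $A^n\to0$ strongly. The map $A\mapsto A^*$ is an $s^\star$-homeomorphism of $C(H)$, so $A^{*n}\to0$ strongly is typical as well.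
\end{proof}

By (a), a typical contraction is not similar to $S$, whose range is not dense. The operators of Section~\ref{sec:shift} serve only to make the sets $U_k$ dense.

\section{No roots}\label{sec:roots}

\begin{proof}[Proof of Theorem~\ref{thm:roots}]
The contractions with property $(\mathrm P)$ and with properties (a) and (b) of Lemma~\ref{lem:abc} form a co-meager set. Let $A$ be one of them, and suppose that $B^n=A$ with $n\ge2$ and $B\in B(H)$. Then $AB=B^{n+1}=BA$. Put $M=\|B\|$, which is positive because $A$ has dense range and so $A\ne0$.

The first step replaces the factorization $\varphi=\varphi(0)+zg$. By $(\mathrm P)$ applied to $B/M$ there are polynomials $p_k$ with $\|p_k\|_\infty\le M$ and $p_k(A)\to B$ in the WOT. Write $p_k=p_k(0)+zq_k$. On the unit circle $|q_k|=|p_k-p_k(0)|\le2M$, so $\|q_k\|_\infty\le2M$ by the maximum principle and $\|q_k(A)\|\le2M$ by (F4). Along a subsequence, $p_k(0)\to\beta\in\mathbb C$ and $q_k(A)\to G$ in the WOT. By (F2), $G\in\{A\}'$, and the identity $p_k(A)=p_k(0)I+Aq_k(A)$ passes to the limit: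
\[
B=\beta I+AG .
\]

Since $A$ and $G$ commute, the binomial theorem gives $A=B^n=\beta^nI+AL$ with $L=\sum_{j=1}^n\binom nj\beta^{n-j}A^{j-1}G^j\in\{A\}'$. Thus $\beta^nI=A(I-L)=(I-L)A$. If $\beta\ne0$, then $A$ is invertible, contrary to (b). So $\beta=0$ and $B=AG$, and therefore $A=A^nG^n$, that is, $(I-A^{n-1}G^n)A=0$. The bounded operator $I-A^{n-1}G^n$ vanishes on the range of $A$, which is dense by (a), so $I=A^{n-1}G^n$. Because $n\ge2$, the operator $A^{n-2}G^n$ is defined, commutes with $A$, and is a two-sided inverse of $A$. This contradicts (b) again.

Hence the contractions with a root of some order $n\ge2$ lie in the complement of a co-meager set and form a meager set. An embeddable contraction $A=T(1)$ has the square root $T(1/2)$, so the embeddable contractions form a meager set, and by the Baire category theorem this set is not co-meager.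
\end{proof}

Only the semigroup law was used, not strong continuity. Property $(\mathrm P)$ and dense range do not exclude roots without (b): on a one-dimensional space the operator $1/2$ has both, since every commuting contraction is a constant polynomial in $\mathcal P$, and it has roots of all orders.

\section{The commutant of a typical contraction}\label{sec:commutant}

A contraction $A$ is \emph{completely non-unitary} (c.n.u.)\ if there is no nonzero closed subspace, invariant under $A$ and $A^*$, on which $A$ is unitary. If $A^n\to0$ strongly, then $A$ is c.n.u., since $\|A^nx\|=\|x\|$ on such a subspace. Identify $\varphi\in H^\infty$ with its radial boundary function in $L^\infty(\mathbb T)$, which has the same norm and whose Poisson integral is $\varphi$. We use the functional calculus of Sz.-Nagy and Foia\c{s} \cite[Ch.~II.6 and III.2]{SF}. For a c.n.u.\ contraction $A$ there is a unital algebra homomorphism $\varphi\mapsto\varphi(A)$ from $H^\infty$ to $B(H)$ that extends the polynomial calculus and satisfies $\|\varphi(A)\|\le\|\varphi\|_\infty$. For $x,y\in H$ there is $f_{x,y}\in L^1(\mathbb T)$ with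
\[
\langle\varphi(A)x,y\rangle=\int_{\mathbb T}\varphi f_{x,y}\,dm\qquad(\varphi\in H^\infty).
\]
This formula gives the continuity property that we need:
\begin{itemize}
\item[(C)] if $\sup_k\|\varphi_k\|_\infty<\infty$ and $\varphi_k\to\varphi$ pointwise on $\mathbb D$, then $\varphi_k(A)\to\varphi(A)$ in the WOT.
\end{itemize}
Indeed, pointwise convergence says that $\int\varphi_kf\,dm\to\int\varphi f\,dm$ when $f$ is a Poisson kernel. The Poisson kernels span a dense subspace of $L^1(\mathbb T)$, because a bounded function with zero Poisson integral is zero. As the $\varphi_k$ are bounded, the convergence extends to all $f\in L^1(\mathbb T)$.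

\begin{proof}[Proof of Theorem~\ref{thm:commutant}]
Let $A$ have property $(\mathrm P)$ and properties (a)--(c) of Lemma~\ref{lem:abc}. Such $A$ form a co-meager set. By (c), $A$ is c.n.u. For $\varphi\in H^\infty$ the identity $z\varphi=\varphi z$ gives $\varphi(A)\in\{A\}'$.

\emph{The map is isometric.} Let $\lambda\in\mathbb D$. By (b) there are unit vectors $u_j$ with $(A-\lambda)u_j\to0$, and by (H2) we can write $\varphi-\varphi(\lambda)=g\cdot(z-\lambda)$ with $g\in H^\infty$. Then
\begin{equation}\label{eq:approx}
(\varphi(A)-\varphi(\lambda))u_j=g(A)(A-\lambda)u_j\to0,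
\end{equation}
so $\varphi(\lambda)$ is an approximate eigenvalue of $\varphi(A)$ and $|\varphi(\lambda)|\le\|\varphi(A)\|$. Hence $\|\varphi\|_\infty\le\|\varphi(A)\|$, and the reverse inequality is part of the calculus.

\emph{The map is onto.} By scaling it suffices to treat $B\in\{A\}'$ with $\|B\|\le1$. Take $p_k\in\mathcal P$ with $p_k(A)\to B$ in the WOT. By Montel's theorem a subsequence of $p_k$ converges pointwise on $\mathbb D$ to some $\varphi\in H^\infty$ with $\|\varphi\|_\infty\le1$. By (C), $p_k(A)\to\varphi(A)$ in the WOT along this subsequence, so $B=\varphi(A)$.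
\end{proof}

Algebraic questions about operators that commute with a typical $A$ now become questions about bounded holomorphic functions. For example, $B^n=A$ becomes $\varphi^n=z$, and \eqref{eq:model} proves Theorem~\ref{thm:roots} once more. For the last part of the next corollary recall that the M\"obius automorphisms of $\mathbb D$, the maps $z\mapsto\omega\frac{z-a}{1-\bar az}$ with $|\omega|=1$ and $a\in\mathbb D$, are bijections of $\mathbb D$ whose inverses have the same form. The \emph{Schwarz--Pick lemma} concerns the pseudohyperbolic metric $\rho(z,w)=\bigl|\frac{z-w}{1-\bar wz}\bigr|$: a holomorphic map $f\colon\mathbb D\to\mathbb D$ satisfies $\rho(f(z),f(w))\le\rho(z,w)$, and equality for one pair $z\ne w$ forces $f$ to be a M\"obius automorphism.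

\begin{corollary}\label{cor:consequences}
For an $s^\star$-typical contraction $A$ the following hold.
\begin{itemize}
\item[(1)] The algebra $\{A\}'$ is commutative. The only idempotents that commute with $A$ are $0$ and $I$. Hence $A$ is irreducible and is not similar to any nontrivial direct sum.
\item[(2)] No nonzero compact operator and no nonzero quasinilpotent operator commutes with $A$.
\item[(3)] If $A=\psi(B)$ with $B$ a c.n.u.\ contraction and $\psi\in H^\infty$, $\|\psi\|_\infty\le1$, then $\psi$ is a M\"obius automorphism of $\mathbb D$ and $B=\psi^{-1}(A)$.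
\end{itemize}
\end{corollary}

Here \emph{irreducible} means that no closed subspace other than $\{0\}$ and $H$ is invariant under both $A$ and $A^*$, and \emph{quasinilpotent} means that the spectrum is $\{0\}$.

\begin{proof}
Let $A$ be as in the proof of Theorem~\ref{thm:commutant}.

(1) The algebra $\{A\}'$ is isomorphic to $H^\infty$, which is commutative. An idempotent $\varphi(A)$ has $\varphi^2=\varphi$, so the continuous function $\varphi$ takes values in $\{0,1\}$ on the connected set $\mathbb D$ and is constant. The orthogonal projection onto a closed subspace invariant under $A$ and $A^*$ commutes with $A$, so it is $0$ or $I$. If $XAX^{-1}=A'\oplus A''$ on $H'\oplus H''$ with $X$ invertible and both summands nonzero, then $X^{-1}(I\oplus0)X$ is an idempotent in $\{A\}'$ other than $0$ and $I$.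

(2) Let $\varphi(A)$ be compact or quasinilpotent. Then its spectrum is countable, and it contains $\varphi(\mathbb D)$ by \eqref{eq:approx}. A nonconstant holomorphic function has open image, which is uncountable, so $\varphi$ is a constant $\gamma$. The operator $\gamma I$ has spectrum $\{\gamma\}$, and on the infinite-dimensional space $H$ it is compact only if $\gamma=0$. In both cases $\gamma=0$.

(3) The operator $B$ commutes with $\psi(B)=A$, so $B=\varphi(A)$ with $\|\varphi\|_\infty=\|B\|\le1$. Let $p_k\in\mathcal P$ be the Fej\'er means of $\psi$. By (C) for $B$, we have $p_k(B)\to A$ in the WOT. If $\varphi$ were constant, then $B$ and all $p_k(B)$ would be scalar multiples of $I$, and so would their WOT-limit $A$. But $aI$ has the single approximate eigenvalue $a$, contrary to (b). So $\varphi$ is nonconstant, and $\varphi(\mathbb D)\subset\mathbb D$ by the maximum principle.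

Since the calculus of $A$ is a unital homomorphism, $p_k(B)=(p_k\circ\varphi)(A)$. The functions $p_k\circ\varphi$ are bounded by $1$ and converge pointwise on $\mathbb D$ to $\psi\circ\varphi$. By (C) for $A$ we get $A=(\psi\circ\varphi)(A)$, and injectivity of the calculus gives $\psi\circ\varphi=z$. Thus $\psi$ is nonconstant and maps $\mathbb D$ into $\mathbb D$. For $z\neq w$ in $\mathbb D$ the Schwarz--Pick lemma, applied to $\psi$ and then to $\varphi$, gives
\[
\rho(z,w)=\rho\bigl(\psi(\varphi(z)),\psi(\varphi(w))\bigr)\le\rho\bigl(\varphi(z),\varphi(w)\bigr)\le\rho(z,w).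
\]
Equality holds in the last step, so $\varphi$ is a M\"obius automorphism. Then $\psi=\varphi^{-1}$ is one too, and $B=\varphi(A)=\psi^{-1}(A)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EM}
Tanja Eisner and Tamas Matrai,
\emph{On typical properties of Hilbert space operators},
arXiv:1008.3326 (2010).

\bibitem{SF}
Sz.-Nagy and Foia\c{s},
\emph{Harmonic Analysis of Operators on Hilbert Space}.

\end{thebibliography}
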